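# A contractibility question for rational surfaces: log Kodaira dimension $-\infty$ is not enough

Everything takes place on smooth projective complex surfaces unless a singular surface is explicitly allowed. The sign $\equiv$ denotes numerical equivalence, and $N^1(S)_{\mathbb Q}$ is the space of $\mathbb Q$-divisors modulo $\equiv$. On a smooth rational surface $\operatorname{Pic}$ is a finitely generated free group, and numerical and linear equivalence of divisors agree.

## 1. Making lines disappear from the plane

The quadratic map
$$\phi\colon\mathbb P^2\dashrightarrow\mathbb P^2,\qquad [x:y:z]\mapsto[yz:xz:xy]$$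
is birational; it is its own inverse. On the line $x=0$ it takes the value $[yz:0:0]=[1:0:0]$ wherever it is defined, so this line is squeezed to a point, and the same happens to $y=0$ and $z=0$. After a projective change of coordinates, $\phi$ contracts any one line, any two lines, or any three non-concurrent lines.

Concurrent lines can be contracted too, as many as we like. Let $D$ be $k$ lines through a point $o$. Blow up $o$: we get the ruled surface $\mathbb F_1\to\mathbb P^1$, and the $k$ lines become $k$ fibres $\ell$, each with $\ell^2=0$. On each of these fibres choose a point off the exceptional section and blow it up. The strict transform of $\ell$ has self-intersection $-1$ and is a smooth rational curve, so it can be blown down to a smooth point. All $k$ lines are gone.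

Now compare with adjoint systems. For a reduced plane curve $D$ of degree $d$ we have $K_{\mathbb P^2}+D\sim(d-3)H$, so a multiple $m(K+D)$, $m\ge1$, has a section if and only if $d\ge3$.

* For $d\le2$ no multiple has a section. Is $D$ always contractible? One or two lines: yes, as above. For a smooth conic $C$, blow up a point $o\in C$. Then $C$ becomes a section of $\mathbb F_1$ with $C^2=4-1=3$. Choose four points of $C$ on distinct fibres; blow each up and contract the strict transform of the fibre through it. Each operation lowers $C^2$ by $1$ (this is checked in Section 3), so $C^2=-1$ at the end, and $C$ can be blown down.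
* For $d\ge3$ there are sections, and yet the triangle ($d=3$) and every set of $d$ concurrent lines are contractible.

So in the plane, sections of multiples of $K+D$ do not obstruct contractibility, while their complete absence implies contractibility. The talk is about whether the second half survives on other rational surfaces.

## 2. Contractible pairs and log plurigenera

**Definition (pair, contractible).** A *pair* $(S,D)$ consists of a smooth, irreducible, projective, complex surface $S$ and an effective reduced divisor $D$ on it. It is *contractible* if there is a birational map $\phi\colon S\dashrightarrow S'$ to a surface $S'$ of the same kind with $\phi_*(D)=0$, that is, $\phi$ contracts $D$ to a finite set of points.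

A birational map is defined outside finitely many points, so it is defined at the general point of each component $E$ of $D$; the condition says that it is constant on $E$ where it is defined. We call the resulting finite set of points the *image of $D$*. If $\phi$ contracts $D$ and $\psi\colon S'\dashrightarrow S''$ is a birational map that is defined at the points of the image of $D$, then $\psi\circ\phi$ contracts $D$. We use this constantly.

**Definition (log Kodaira dimension).** For $m\ge0$ put $P_m(S,D)=h^0(S,\mathcal O_S(m(D+K_S)))$. If $P_m(S,D)=0$ for all $m\ge1$, then $\mathrm{kod}(S,D)=-\infty$. Otherwise $\mathrm{kod}(S,D)$ is the maximum of $\dim\operatorname{Im}(\phi_{|m(D+K_S)|})$ over those $m\ge1$ for which $|m(D+K_S)|$ is non-empty.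

In Section 1: $\mathrm{kod}(\mathbb P^2,D)=-\infty$ for $d\le2$, it is $0$ for $d=3$ (all $P_m=1$), and it is $2$ for $d\ge4$.

Two results set the scene. Kumar and Murthy: if $S$ is rational and $D$ is smooth and irreducible, then $(S,D)$ is contractible if and only if $|K_S+D|$ and $|2K_S+D|$ are both empty. Iitaka: if $S$ is rational and $D$ has simple normal crossings and at most two irreducible components, then $P_2(S,D)=0$ if and only if $\mathrm{kod}(S,D)=-\infty$, and if this happens then $(S,D)$ is contractible. The following problem comes from Alberto Calabri and Ciro Ciliberto, "Contractible curves on a rational surface", arXiv:1611.02949 (2016).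

**Problem.** Let $(S,D)$ be a pair with $S$ rational and $D$ reduced. Does $\mathrm{kod}(S,D)=-\infty$ imply that $(S,D)$ is contractible?

The answer is no. We first see how far the natural positive argument goes (Theorem C), then prove a criterion for non-contractibility (Theorem B), and then build an example (Theorem A).

## 3. Elementary transformations and pencils of rational curves

Recall that a $\mathbb P^1$-bundle over $\mathbb P^1$ is one of the surfaces $\mathbb F_n$, $n\ge0$, that a $\mathbb P^1$-bundle over $\mathbb P^1$ with a section of self-intersection $-n<0$ is $\mathbb F_n$, and that contracting the $(-1)$-section of $\mathbb F_1$ gives $\mathbb P^2$.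

**Definition (elementary transformation).** Let $z$ be a point of $\mathbb F_n$ and $\ell$ the fibre through $z$. Blow up $z$ and contract the strict transform $\ell'$ of $\ell$, which is a smooth rational curve with $\ell'^2=0-1=-1$. The result is again a $\mathbb P^1$-bundle over $\mathbb P^1$; the exceptional curve over $z$ replaces $\ell$ as a fibre.

This map is defined at every point other than $z$, and it sends all of $\ell\setminus\{z\}$ to one point. Let $C$ be a section. If $z\in C$, then $C$ meets $\ell$ transversally at $z$ and nowhere else, so after the blow-up $C'^2=C^2-1$ and $C'\cdot\ell'=0$, and contracting $\ell'$ changes nothing: *$C^2$ drops by $1$*. If $z\notin C$, the blow-up does not change $C^2$, and $C\cdot\ell'=1$, so contracting $\ell'$ raises the square: *$C^2$ grows by $1$*.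

**Lemma 1.** If $S$ is rational and $(S,D)$ is contractible, then some birational map $S\dashrightarrow\mathbb P^2$ contracts $D$.

**Proof.** Let $\phi\colon S\dashrightarrow S'$ contract $D$. The surface $S'$ is rational, so it has a birational morphism to $\mathbb P^2$ or to some $\mathbb F_n$. A morphism is defined everywhere, so the composite still contracts $D$. Suppose we are on $\mathbb F_n$. If $n\ge2$, apply an elementary transformation centered outside the image of $D$ and outside the negative section $\sigma$: it is defined at the image of $D$, and $\sigma^2=-n$ becomes $-(n-1)<0$, so we are on $\mathbb F_{n-1}$. Repeat until $n=1$. If $n=0$, center one elementary transformation at a point $z$ outside the image of $D$: the section of square $0$ through $z$ acquires square $-1$, and we are on $\mathbb F_1$. From $\mathbb F_1$ go to $\mathbb P^2$ by the contraction morphism. $\square$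

**Theorem C.** *Let $S$ be a smooth projective rational surface and $D$ a reduced divisor on it.*

*1. The following are equivalent:*

* *(i) $(S,D)$ is contractible;*
* *(ii) there are a birational morphism $W\to S$, $W$ smooth, and a fibration $W\to\mathbb P^1$ with general fibre $F\cong\mathbb P^1$, such that the strict transform $D_W$ of $D$ satisfies $D_W\cdot F=0$;*
* *(iii) the same with $D_W\cdot F\le1$.*

*2. If $\mathrm{kod}(S,D)=-\infty$ and $(S,D)$ is not contractible, then every run of the $(K_S+D)$-MMP ends with a pair $(S^*,D^*)$ with $\rho(S^*)=1$ and $-(K_{S^*}+D^*)$ ample.*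

**Proof of part 1.**

**(i)⇒(ii): lines through a point give the pencil.** By Lemma 1 we may take $\phi\colon S\dashrightarrow\mathbb P^2$ contracting $D$. Choose $o\in\mathbb P^2$ outside the finite image of $D$, and let $W\to S$, $W\to\mathrm{Bl}_o\mathbb P^2$ resolve the map $S\dashrightarrow\mathrm{Bl}_o\mathbb P^2$, with $W$ smooth. Compose $W\to\mathrm{Bl}_o\mathbb P^2$ with the projection $\mathrm{Bl}_o\mathbb P^2\to\mathbb P^1$. The birational morphism $W\to\mathrm{Bl}_o\mathbb P^2$ is an isomorphism over the complement of finitely many points, so the general fibre is $\mathbb P^1$. Every component of $D_W$ maps to a point of $\mathbb P^2\setminus\{o\}$, over which $\mathrm{Bl}_o\mathbb P^2\to\mathbb P^2$ is an isomorphism. So it maps to a point of $\mathrm{Bl}_o\mathbb P^2$, hence to a point of $\mathbb P^1$, and $D_W\cdot F=0$.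

**(ii)⇒(iii)** is trivial.

**(iii)⇒(i): push everything to a ruled surface and use elementary transformations.** Contracting $(-1)$-curves in fibres, we get a birational morphism over $\mathbb P^1$ from $W$ to some $\mathbb F_n$. Since $D_W\cdot F\le1$, at most one component of $D_W$ is not contained in a fibre, and that one has degree $1$ over $\mathbb P^1$; its image is a section $C$. All other components go to fibres or to points. So the image of $D_W$ consists of at most one section $C$, some fibres, and finitely many points.

For each fibre $\ell$ in the image, perform the elementary transformation centered at a general point of $\ell$. Then $\ell$, together with the image points on it, goes to one point. After this the image of $D$ is at most $C$ together with a finite set $Z$. If $C$ does not occur, we are done. If $C$ occurs, perform further elementary transformations centered at points outside the finite set of image points, lying on $C$ to lower $C^2$ by $1$ or off $C$ to raise it by $1$, until $C^2=-1$. These are defined at the image points, so points go to points. Now the surface is $\mathbb F_1$, and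 contracting $C$ finishes. $\square$

**Example.** On $\mathbb P^1\times\mathbb P^1$ let $D$ be reduced with intersection numbers $a,b$ with the two rulings. Then $K+D$ has intersection numbers $a-2,b-2$, and $m(K+D)$ has a section for some $m\ge1$ if and only if $a,b\ge2$. So $\mathrm{kod}=-\infty$ means $a\le1$ or $b\le1$, and then (iii) with $W=S$ shows that $D$ is contractible. The implication of the Problem holds on $\mathbb P^1\times\mathbb P^1$, as it does on $\mathbb P^2$.

## 4. How far the minimal model program goes

A sensible first attack: if $K_S+D$ has no pluri-sections, run the minimal model program, reach a fibration by rational curves, and apply Theorem C, 1(iii). Here is what this gives.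

**Proof of Theorem C, part 2.** We use the MMP and abundance for $\mathbb Q$-factorial projective log surfaces with boundary coefficients in $[0,1]$: O. Fujino, *Minimal model theory for log surfaces*, Publ. RIMS 48 (2012); compare T. Fujita, J. Fac. Sci. Univ. Tokyo 30 (1984).

**Step 1: what a run looks like.** A run is a sequence of divisorial contractions. One of them, $p\colon X\to Y$, contracts a curve $C$ with $C^2<0$ and $(K_X+D_X)\cdot C<0$. Writing $K_X+D_X=p^*(K_Y+D_Y)+eC$ and intersecting with $C$ gives $eC^2<0$, so $e>0$. Altogether we get a morphism $\psi\colon S\to S^*$ with $D^*=\psi_*D$ and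
$$K_S+D=\psi^*(K_{S^*}+D^*)+(\text{effective exceptional}).$$
The run ends either with $K_{S^*}+D^*$ semiample or with a Mori fibre space $S^*\to Z$.

**Step 2: the semiample end is excluded.** If $K_{S^*}+D^*$ is semiample, some multiple $m(K_{S^*}+D^*)$ with $m\ge1$ is Cartier and has sections; pulling them back and adding $m$ times the effective exceptional part gives sections of $m(K_S+D)$, contrary to $\mathrm{kod}(S,D)=-\infty$.

**Step 3: the fibration end is contractible.** Suppose $\dim Z=1$. The general fibre $F$ is a smooth curve away from $\operatorname{Sing}S^*$, with $F^2=0$, and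
$$0>(K_{S^*}+D^*)\cdot F=2g(F)-2+D^*\cdot F .$$
Since $D^*\cdot F$ is a non-negative integer, $g(F)=0$ and $D^*\cdot F\le1$. Also $Z\cong\mathbb P^1$ by Lüroth's theorem, since $S$ is rational. The morphism $\psi$ is an isomorphism over the complement of finitely many points, so $S\to S^*\to Z$ is a fibration with general fibre $\mathbb P^1$. Components of $D$ contracted by $\psi$ are vertical, so the intersection number of $D$ with the general fibre is $D^*\cdot F\le1$. By 1(iii) with $W=S$, $(S,D)$ is contractible, contrary to assumption.

**Step 4: what is left.** So $Z$ is a point, that is, $\rho(S^*)=1$ and $-(K_{S^*}+D^*)$ is ample. $\square$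

Here the approach stops. The end $\rho(S^*)=1$ provides no fibration, and it is no contradiction either: for $S=S^*=\mathbb P^2$ and $D$ a conic we are in this case, and the pair is contractible. In general $S^*$ is singular, part of $D$ has been contracted to its singular points, and we still have to decide whether some birational map of *smooth* surfaces contracts $D$.

So let us look at this case from the other side. Take a surface $S$ on which the components of $D$ span everything in $N^1(S)_{\mathbb Q}$ except one direction, and let $P$ be a class orthogonal to all of them. If $D$ is contracted by a map to $\mathbb P^2$, the lines of $\mathbb P^2$ give a class $M$ on $S$ with $M^2\ge1$, and $M=aP+(\text{combination of components of }D)$. If $P^2$ is very small, then $a$ must be large. That is strange if $P$ is $-K_S$ up to components of $D$, because on $\mathbb P^2$ the line class is only *a third* of $-K_{\mathbb P^2}$. Turning "strange" into a contradiction is a Noether–Fano argument, and it needs exact control of the intersection form on $D$. We take $D$ to be a union of chains, for which this form can be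 inverted by hand.

## 5. The intersection form of a chain

**Definition (chain).** A *chain* is a sequence of smooth rational curves $E_1,\dots,E_n$ with $E_j\cdot E_{j+1}=1$ and all other distinct pairs disjoint. Its *weights* are $[b_1,\dots,b_n]$, where $E_j^2=-b_j$. The points $E_j\cap E_{j+1}$ are its *nodes*. We always assume that the intersection form on the span of the $E_j$ is negative definite, i.e. that the matrix $B=(-E_i\cdot E_j)$ is positive definite.

Define integers by
$$x_0=0,\quad x_1=1,\quad x_{j+1}=b_jx_j-x_{j-1};\qquad y_{n+1}=0,\quad y_n=1,\quad y_{j-1}=b_jy_j-y_{j+1}.$$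

*Positivity.* Expanding the determinant of the upper left $j\times j$ block of $B$ along its last row gives the same recursion with the same initial values, so this determinant is $x_{j+1}$; it is positive as $B$ is positive definite. In the same way the $y$'s are lower right minors. Thus $x_1,\dots,x_{n+1}$ and $y_0,\dots,y_n$ are positive integers.

*The number $r$.* The quantity $x_{j+1}y_j-x_jy_{j+1}$ does not depend on $j$, since
$$x_{j+1}y_j-x_jy_{j+1}=(b_jx_j-x_{j-1})y_j-x_jy_{j+1}=x_j(b_jy_j-y_{j+1})-x_{j-1}y_j=x_jy_{j-1}-x_{j-1}y_j .$$
At $j=0$ it is $y_0$, at $j=n$ it is $x_{n+1}$. We put $r:=y_0=x_{n+1}>0$, so that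
$$x_{j+1}y_j=x_jy_{j+1}+r\qquad(0\le j\le n). \tag{5.1}$$

*A sufficient condition.* If all $b_j\ge2$, then the form is negative definite, because
$$\sum_jb_jz_j^2-2\sum_jz_jz_{j+1}\ \ge\ z_1^2+z_n^2+\sum_{j<n}(z_j-z_{j+1})^2,$$
and the right side vanishes only for $z=0$.

**Lemma 2 (inverse matrix).** For $j\le k$,
$$(B^{-1})_{jk}=\frac{x_jy_k}{r}. \tag{5.2}$$
In particular all entries of $B^{-1}$ are positive.

**Proof.** Let $z$ be the $k$-th column of the proposed symmetric matrix: $z_j=x_jy_k/r$ for $j\le k$ and $z_j=x_ky_j/r$ for $j\ge k$. The $j$-th row of $B$ applied to $z$ is $b_jz_j-z_{j-1}-z_{j+1}$, where $z_0=z_{n+1}=0$, in accordance with $x_0=y_{n+1}=0$. For $j<k$ it vanishes by the recursion for $x$, and for $j>k$ by the recursion for $y$. For $j=k$ it equals $\frac1r(b_kx_ky_k-x_{k-1}y_k-x_ky_{k+1})=\frac1r(x_{k+1}y_k-x_ky_{k+1})=1$ by (5.1). $\square$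

Now put
$$t_j=x_j+y_j\ \ (\ge2\text{ for }1\le j\le n),\qquad A_j=\frac{t_j}{r},\qquad e_j=1-A_j .$$

**Lemma 3.** If $D=\sum E_j$ is a disjoint union of chains on $S$, with $e_j$ computed in each chain, then
$$\Bigl(K_S+\sum_ke_kE_k\Bigr)\cdot E_j=0\quad\text{for every }j. \tag{5.3}$$

**Proof.** Work in the chain of $E_j$. Both $x$ and $y$ satisfy $u_{j-1}+u_{j+1}=b_ju_j$, so $A_{j-1}+A_{j+1}=b_jA_j$ for $1\le j\le n$; here $t_0=y_0=r$ and $t_{n+1}=x_{n+1}=r$, so $A_0=A_{n+1}=1$ and $e_0=e_{n+1}=0$, as they should be for absent neighbors. By adjunction $K_S\cdot E_j=b_j-2$. So the left side is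
$$b_j-2+e_{j-1}+e_{j+1}-b_je_j=b_j-2+2-b_jA_j-b_j+b_jA_j=0.\qquad\square$$

For a node $E_j\cap E_{j+1}$ write
$$X=x_j+x_{j+1},\quad Y=y_j+y_{j+1},\quad T=X+Y=t_j+t_{j+1},\quad \beta=(B^{-1})_{jj}+(B^{-1})_{j+1,j+1}+2(B^{-1})_{j,j+1}.$$

**Lemma 4.** $\displaystyle 1+\beta=\frac{XY}{r}.$

**Proof.** Expand and use (5.1): $XY=x_jy_j+x_{j+1}y_{j+1}+x_jy_{j+1}+x_{j+1}y_j=x_jy_j+x_{j+1}y_{j+1}+2x_jy_{j+1}+r$. By (5.2) this is $r\beta+r$. $\square$

**Lemma 5 (blowing up a node).** Let $\pi$ be the blow-up of the node $E_j\cap E_{j+1}$, and insert the exceptional curve $F$ into the chain between the strict transforms of $E_j$ and $E_{j+1}$. The new chain is negative definite, with weights $\dots,b_j+1,\,1,\,b_{j+1}+1,\dots$. The $x$, $y$, $t$, $e$ of the old curves and $r$ are unchanged, and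
$$x_F=X,\qquad y_F=Y,\qquad t_F=T,\qquad e_F=1-\frac Tr=e_j+e_{j+1}-1 .$$
If $P=-(K_S+\sum e_kE_k)$, summed over all chains considered, then the same expression on the blow-up is exactly $\pi^*P$.

**Proof.** The strict transforms and $F$ span the same lattice as the classes $\pi^*E_k$ and $F$, which is the orthogonal sum of the old lattice and $\langle-1\rangle$; so it is negative definite. Run the recursion from the left: up to $x_j$ nothing changes; then $x_F=(b_j+1)x_j-x_{j-1}=x_{j+1}+x_j=X$; the next value is $1\cdot X-x_j=x_{j+1}$, and the one after that is $(b_{j+1}+1)x_{j+1}-X=b_{j+1}x_{j+1}-x_j=x_{j+2}$. From there on the recursion is the old one, so also $r$ is unchanged. From the right one gets $y_F=Y$ and the old $y$'s in the same way. Hence $t_F=T$ and $e_F=1-(t_j+t_{j+1})/r=e_j+e_{j+1}-1$. Finally, only $E_j$ and $E_{j+1}$ pass through the node, so, denoting strict transforms by primes,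
$$\pi^*\Bigl(K_S+\sum e_kE_k\Bigr)=K-F+\sum e_kE_k'+(e_j+e_{j+1})F=K+\sum e_kE_k'+e_FF,$$
where $K$ is the canonical divisor of the blow-up. $\square$

**Example.** For the weights $[2,3]$: $x=(0;1,2;5)$, $y=(5;3,1;0)$, $r=5$, and
$$B=\begin{pmatrix}2&-1\\-1&3\end{pmatrix},\qquad B^{-1}=\frac15\begin{pmatrix}3&1\\1&2\end{pmatrix}$$
has the entries $x_1y_1=3$, $x_1y_2=1$, $x_2y_2=2$ over $5$. Here $t=(4,3)$ and $e=(\frac15,\frac25)$; check (5.3): $0+\frac25-2\cdot\frac15=0$ and $1+\frac15-3\cdot\frac25=0$. The node has $T=7$. Blowing it up gives the weights $[3,1,4]$ with $t=(4,7,3)$ and again $r=5$; the two nodes now have $T=11$ and $T=10$.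

## 6. Small volume prevents contraction

**Theorem B.** *Let $S$ be a smooth projective rational surface and let $D=\sum E_j$ be a disjoint union of negative definite chains as in Section 5, with $\operatorname{rk}\operatorname{Pic}S=1+\#\{E_j\}$. Let $P=-(K_S+\sum e_jE_j)$. Assume $P$ is nef and $\kappa:=P^2>0$. Then*
$$h^0(S,mK_S+nD)=0\quad\text{for all }m\ge1,\ n\in\mathbb Z,$$
*so $\mathrm{kod}(S,D)=-\infty$. Assume moreover that $\kappa\le1$, that for each chain (with its $r$)*
$$\kappa\le\frac4{r(r+1)},\qquad\kappa\le\frac1r,$$
*and that $T\ge2r$ at every node of that chain. Then $(S,D)$ is not contractible.*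

**Example.** Take $S=\mathbb F_n$, $n\ge2$, and $D=E$ the negative section: one chain with weight $[n]$, so $r=n$, $x_1=y_1=1$, $e=1-\frac2n$. With $K=-2E-(n+2)F$ we find $P=(1+\frac2n)(E+nF)$. This is nef, because $E+nF$ has intersection number $0$ with $E$ and is effective with support in $E$ and a fibre, on which it is $\ge0$. Further $\kappa=(n+2)^2/n>1$. So the vanishing part applies and the second part does not, as must be: Theorem C, 1(iii) contracts $E$.

**Step 1: vanishing.** The purpose is to exhibit a nef class that is negative on all $mK_S+nD$. By (5.3), $P\cdot E_j=0$, hence $P\cdot D=0$ and $P\cdot K_S=-P\cdot(P+\sum e_jE_j)=-\kappa$. Therefore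
$$P\cdot(mK_S+nD)=-m\kappa<0\qquad(m\ge1,\ n\in\mathbb Z). \tag{6.1}$$
A nef class is non-negative on effective divisors, so $mK_S+nD$ has no sections. Taking $n=m$ gives $\mathrm{kod}(S,D)=-\infty$.

For the rest of the proof assume the additional numerical hypotheses, and suppose that $(S,D)$ *is* contractible. By Lemma 1 there is a birational map $\phi\colon S\dashrightarrow\mathbb P^2$ contracting $D$.

**Step 2: set-up on a resolution.** We record how lines of $\mathbb P^2$ look on $S$. Let $f\colon W\to S$ and $g\colon W\to\mathbb P^2$ be birational morphisms from a smooth surface $W$ resolving $\phi$. Let $E_j''$ be the strict transform of $E_j$ on $W$; since $\phi$ contracts $E_j$, *each $E_j''$ is $g$-exceptional*. Write $f$ as a composition of blow-ups of (possibly infinitely near) points $p_i$, and let $F_i^*\ge0$ be the total transform on $W$ of the $i$-th exceptional curve, so $F_i^*\cdot F_k^*=-\delta_{ik}$ and $F_i^*$ is orthogonal to pullbacks from $S$. Let $H$ be a line, $N=g^*H$ (nef, $N^2=1$), and $M=f_*N$. Then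
$$N\equiv f^*M-\sum m_iF_i^*,\qquad K_W=f^*K_S+\sum F_i^*,\qquad f^*E_j=E_j''+\sum_i\varepsilon_{ij}F_i^*, \tag{6.2}$$
where $m_i=N\cdot F_i^*\ge0$ because $N$ is nef. The number $\varepsilon_{ij}$ is the multiplicity at $p_i$ of the strict transform of $E_j$; as $E_j$ is smooth, $\varepsilon_{ij}\in\{0,1\}$, and it is $1$ exactly when $p_i$ lies on that strict transform. The class $M$ is nef, since $M\cdot C=N\cdot f^*C\ge0$ for every curve $C$. Squaring $f^*M\equiv N+\sum m_iF_i^*$ gives
$$M^2=1+2\sum m_i^2-\sum m_i^2=1+\sum m_i^2 . \tag{6.3}$$

**Step 3: $M$ is a large multiple of $P$, up to small terms.** The $E_j$ are linearly independent (their form is negative definite), and $P$ is orthogonal to them with $P^2>0$. By the rank assumption, $P$ and the $E_j$ form a basis of $N^1(S)_{\mathbb Q}$. Put $a=M\cdot P/\kappa$. Both classes are nef, so $M\cdot P\ge0$, and by the Hodge index theorem $(M\cdot P)^2\ge M^2P^2>0$; so $a>0$. We may write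
$$M\equiv aP-a\sum c_jE_j,\qquad Q:=-\Bigl(\sum c_jE_j\Bigr)^2\ge0,\qquad\mu_i:=\frac{m_i}a\ge0 .$$
Then $M^2=a^2\kappa-a^2Q$, and with (6.3), $a^2\kappa=1+\sum m_i^2+a^2Q$, that is,
$$\kappa=\frac1{a^2}+\sum_i\mu_i^2+Q .$$
All three terms on the right are non-negative. Hence
$$Q+\mu_i^2\le\kappa\ \text{ for every }i,\qquad a^2\ge\frac1\kappa\ge1. \tag{6.4}$$

**Step 4: the main identity.** We transport the relation $K_S+\sum e_jE_j+P\equiv0$ to $W$. Substituting $P\equiv\frac1aM+\sum c_jE_j$ and putting $\theta_j=e_j+c_j=1-A_j+c_j$, we get
$$K_S+\frac1aM+\sum_j\theta_jE_j\equiv0 .$$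
Pull back by $f$ and replace everything by (6.2):
$$K_W-\sum F_i^*+\frac1aN+\sum\mu_iF_i^*+\sum_j\theta_j\Bigl(E_j''+\sum_i\varepsilon_{ij}F_i^*\Bigr)\equiv0,$$
that is,
$$K_W+\frac1aN+\sum_j\theta_jE_j''\equiv\sum_ik_iF_i^*,\qquad k_i=1-\mu_i-\sum_j\varepsilon_{ij}\theta_j . \tag{6.5}$$

**Step 5: if all $k_i\ge0$, we have a contradiction.** Apply $g_*$ to (6.5). Since $g_*K_W=K_{\mathbb P^2}$, $g_*N=H$ and $g_*E_j''=0$ (this is where contractibility enters),
$$K_{\mathbb P^2}+\frac1aH\equiv\sum k_i\,g_*F_i^*,$$
and the right side is effective. Taking degrees, $-3+\frac1a\ge0$, so $a\le\frac13$. This contradicts $a\ge1$ from (6.4).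

Everything hangs on the signs of the $k_i$. The numbers $\mu_i$ and $c_j$ are small when $\kappa$ is small, so approximately $k_i$ is $1$ if $p_i$ lies on no $E_j$, it is $A_j=t_j/r$ if $p_i$ lies on one $E_j$, and $A_j+A_{j+1}-1=T/r-1$ if $p_i$ lies at a node. The first two are positive. The third need not be; the hypothesis $T\ge2r$ is there to make it so, and Lemma 5 will provide it.

**Step 6: bounds on the $c_j$.** Use the positive definite form $\langle u,v\rangle=-u\cdot v$ on the span of all the $E_j$. Let $B$ be the matrix of all chains together; it is block diagonal, so (5.2) holds in each block. The elements $E_j^*=\sum_k(B^{-1})_{jk}E_k$ satisfy $E_j^*\cdot E_l=-\delta_{jl}$, so $\langle\sum c_kE_k,E_j^*\rangle=c_j$ and $\langle E_j^*,E_k^*\rangle=(B^{-1})_{jk}$. Since $\langle\sum c_kE_k,\sum c_kE_k\rangle=Q$, Cauchy–Schwarz with $E_j^*$, and with $E_j^*+E_{j+1}^*$, gives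
$$c_j^2\le(B^{-1})_{jj}\,Q,\qquad(c_j+c_{j+1})^2\le\beta\,Q. \tag{6.6}$$
We combine these with $\mu_i$ by the elementary inequality $(\sqrt b\sqrt q+\mu)^2\le(b+1)(q+\mu^2)$, again Cauchy–Schwarz.

**Step 7: all $k_i\ge0$.** If $p_i$ lies on the strict transforms of two different $E$'s, its image in $S$ lies on both of them; so they are adjacent in a chain, and $p_i$ cannot lie on three. There are three cases.

*$p_i$ lies on no $E_j$.* Then $k_i=1-\mu_i\ge0$, since $\mu_i^2\le\kappa\le1$.

*$p_i$ lies on exactly one $E_j$.* Then $k_i=1-\mu_i-(1-A_j+c_j)=A_j-(c_j+\mu_i)$. By (6.6), (5.2), (6.4) and $x_jy_j\le t_j^2/4$,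
$$(c_j+\mu_i)^2\le\Bigl(1+\frac{x_jy_j}r\Bigr)(Q+\mu_i^2)\le\frac{4r+t_j^2}{4r}\,\kappa .$$
As $t_j\ge2$, we have $4r\le rt_j^2$, so $4r+t_j^2\le t_j^2(r+1)$. With $\kappa\le\frac4{r(r+1)}$,
$$(c_j+\mu_i)^2\le\frac{t_j^2(r+1)}{4r}\cdot\frac4{r(r+1)}=\frac{t_j^2}{r^2}=A_j^2,$$
and since $A_j>0$, $k_i\ge0$.

*$p_i$ lies on $E_j$ and $E_{j+1}$.* Then $k_i=1-\mu_i-\theta_j-\theta_{j+1}=\frac Tr-1-(c_j+c_{j+1}+\mu_i)$. By (6.6), Lemma 4, (6.4), $XY\le T^2/4$ and $\kappa\le\frac1r$,
$$(c_j+c_{j+1}+\mu_i)^2\le(1+\beta)(Q+\mu_i^2)\le\frac{XY}r\,\kappa\le\frac{T^2}{4r}\cdot\frac1r=\Bigl(\frac T{2r}\Bigr)^2 .$$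
And $\frac T{2r}\le\frac Tr-1$ precisely because $T\ge2r$. So $k_i\ge0$.

By Step 5 the proof of Theorem B is complete. $\square$

## 7. Four lines and sixteen blow-ups

We need a pair with tiny $\kappa$. Let $L_1,\dots,L_4\subset\mathbb P^2$ be lines, no three concurrent, with indices mod $4$; put $q_i=L_i\cap L_{i+1}$ and
$$(n_1,n_2,n_3,n_4)=(8,4,2,2).$$

**Step 1: the surface $S_0$ and its curves.** For each $i$ blow up $n_i$ times over $q_i$: first $q_i$, and then each time the intersection of the strict transform of $L_i$ with the last exceptional curve. Let $G_{i,1},\dots,G_{i,n_i}$ be the strict transforms of the successive exceptional curves, and keep the name $L_i$ for the strict transforms of the lines. For $k<n_i$ the curve $G_{i,k}$ carries exactly one later center, namely the next one: after that blow-up it is separated from $L_i$, along which all the centers over $q_i$ lie. So: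

* $G_{i,k}^2=-2$ for $k<n_i$, and $G_{i,n_i}^2=-1$.
* $G_{i,1},\dots,G_{i,n_i}$ is a sequence in which neighbors meet once; $G_{i,1}$ meets $L_{i+1}$ and $G_{i,n_i}$ meets $L_i$.
* $L_i^2=1-n_i-1=-n_i$: all $n_i$ blow-ups over $q_i$ count, and of those over $q_{i-1}$ only the first, since after it $L_{i-1}$ and $L_i$ are separated.
* $L_1$ and $L_3$ still meet once, as do $L_2$ and $L_4$; no other two of the $L_i$ meet.

**Step 2: the divisor $D_0$ and its two chains.** Let $D_0$ consist of the $L_i$ and of the $G_{i,k}$ with $k<n_i$: these are $4+(7+3+1+1)=16$ curves. Since the curves $G_{i,n_i}$ are left out, the link between $G_{i,n_i-1}$ and $L_i$ is cut. So $D_0$ is the disjoint union of the chains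
$$G_{4,1},\ L_1,\ L_3,\ G_{2,1},\ G_{2,2},\ G_{2,3}\qquad\text{with weights }[2,8,2,2,2,2],$$
$$G_{1,7},\dots,G_{1,1},\ L_2,\ L_4,\ G_{3,1}\qquad\text{with weights }[2,2,2,2,2,2,2,4,2,2].$$
All weights are $\ge2$, so both are negative definite. There were $16$ blow-ups, so $\operatorname{rk}\operatorname{Pic}S_0=1+16$, as Theorem B requires, and $K_{S_0}^2=9-16=-7$.

First chain: $x=(0;1,2,15,28,41,54;67)$, so $r=67$. Reading from the right, $y_6,\dots,y_2=1,2,3,4,5$. The $(-8)$-curve $L_1$ has $x=2$, $y=5$, so $A=\frac7{67}$, $e=\frac{60}{67}$.

Second chain: $(y_0;y_1,\dots,y_{10};y_{11})=(59;52,45,38,31,24,17,10,3,2,1;0)$, so $r=59$. The $(-4)$-curve $L_2$ is the eighth curve, with $x=8$, $y=3$, so $A=\frac{11}{59}$, $e=\frac{48}{59}$. The end curve $G_{1,7}$ has $x=1$, $y=52$, so $e=1-\frac{53}{59}=\frac6{59}$.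

**Step 3: the volume.** Let $P_0=-(K_{S_0}+\sum e_jE_j)$, summed over $D_0$. By (5.3), $P_0\cdot E_j=0$, hence
$$\kappa=P_0^2=-P_0\cdot K_{S_0}=K_{S_0}^2+\sum e_j(b_j-2),$$
to which only the $(-8)$- and the $(-4)$-curve contribute:
$$\kappa=-7+6\cdot\frac{60}{67}+2\cdot\frac{48}{59}=\frac{-27671+21240+6432}{3953}=\frac1{3953},\qquad3953=59\cdot67 .$$

**Step 4: $P_0$ is nef.** We write $P_0$ as an effective combination of curves on which it is non-negative. Let $C_1=G_{1,8}$, a $(-1)$-curve not in $D_0$. Among the components of $D_0$ it meets exactly $L_1$ and $G_{1,7}$, once each. So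
$$P_0\cdot C_1=1-\frac{60}{67}-\frac6{59}=\frac{3953-3540-402}{3953}=\frac{11}{3953}>0 .$$
In the basis $P_0,E_j$ of $N^1(S_0)_{\mathbb Q}$, the class $C_1$ has $P_0$-coefficient $P_0\cdot C_1/\kappa=11$, say $C_1\equiv11P_0+\sum d_jE_j$. For every $k$ we have $(\sum d_jE_j)\cdot E_k=C_1\cdot E_k\ge0$. In terms of $B$ this says $-Bd=v$ with $v\ge0$, so $d=-B^{-1}v\le0$ because $B^{-1}$ has non-negative entries (positive within each chain, zero between the chains). Thus
$$P_0\equiv\frac1{11}\Bigl(C_1+\sum(-d_j)E_j\Bigr)$$
with all coefficients non-negative. An irreducible curve that is not in the support on the right has non-negative intersection with $P_0$; and $P_0\cdot C_1>0$, $P_0\cdot E_j=0$. So $P_0$ is nef.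

**Step 5: why $(S_0,D_0)$ itself will not do.** Theorem B also wants $T\ge2r$ at all nodes. At $L_1\cap L_3$ we have $X=2+15=17$, $Y=5+4=9$, $T=26$, far below $2r=134$. This is not just a matter of a crude estimate: if this node is one of the points $p_i$, then in Step 7 of the proof of Theorem B we have $(c_j+c_{j+1}+\mu_i)^2\le\frac{XY}r\kappa=\frac{153}{67\cdot3953}<\frac1{100}$, so $k_i<\frac{26}{67}-1+\frac1{10}<0$, and the argument gives nothing. The remedy is to enlarge $D_0$: by Lemma 5, blowing up nodes and adding the exceptional curves changes neither $r$ nor $\kappa$ and raises $T$.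

**Step 6: the pair $(S,D)$.** Starting from $(S_0,D_0)$, blow up a node of the current divisor at which $T<2r$, with $r=67$ or $59$ according to the chain, and add the exceptional curve to the divisor; repeat as long as there is such a node. By Lemma 5 a node with value $T$ is replaced by two nodes with values $T+t_j$ and $T+t_{j+1}$, both $\ge T+2$, and the other nodes keep their values. So over each original node we grow a binary tree along which the integer $T$ increases by at least $2$ at each step; its depth is at most $r$, and the process stops. Let $(S,D)$ be the result.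

By Lemma 5, $D$ is again a disjoint union of two negative definite chains, with $r=67$ and $r=59$, and $T\ge2r$ at every node by construction. Each step raises $\operatorname{rk}\operatorname{Pic}$ and the number of curves by one, so $\operatorname{rk}\operatorname{Pic}S=1+\#D$. The class $P$ of $(S,D)$ is the pullback of $P_0$; so it is nef with $P^2=\kappa=\frac1{3953}$. Finally
$$\frac1{3953}<\frac4{67\cdot68}=\frac1{1139},\qquad\frac1{3953}<\frac4{59\cdot60}=\frac1{885},\qquad\frac1{3953}<\frac1{67}<\frac1{59},$$
and $\kappa\le1$. All hypotheses of Theorem B hold, and we have proved: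

**Theorem A.** *$S$ is rational, $D$ is a reduced simple normal crossing divisor with two connected components (chains of smooth rational curves), $h^0(S,mK_S+nD)=0$ for all $m\ge1$, $n\in\mathbb Z$, so $\mathrm{kod}(S,D)=-\infty$, and $(S,D)$ is not contractible. Hence the implication in the Problem is false.*

In view of Theorem C, part 2, every run of the $(K_S+D)$-MMP on this pair ends with $\rho(S^*)=1$: that remaining case does contain non-contractible pairs.

**Remark (the singular surface behind the example).** Contracting the two chains of $D_0$ gives a morphism $\pi\colon S_0\to X_0$ to a normal surface with two cyclic quotient singularities. These are rational singularities, so $X_0$ is projective; $\rho(X_0)=17-16=1$. By (5.3), $\pi^*K_{X_0}\equiv K_{S_0}+\sum e_jE_j$, so $P_0\equiv-\pi^*K_{X_0}$. As $\rho(X_0)=1$ and $-K_{X_0}$ is positive on the image of $C_1$, it is ample. So $X_0$ is a log del Pezzo surface of Picard number one and volume $K_{X_0}^2=\frac1{3953}$.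

## 8. A smooth boundary, and a second quadrilateral

**Smooth version.** *There is also a rational pair $(\tilde S,\tilde D)$ with $\tilde D$ smooth, i.e. a disjoint union of smooth rational curves, such that all $|mK_{\tilde S}+n\tilde D|$ with $m\ge1$, $n\in\mathbb Z$ are empty, so that $\mathrm{kod}(\tilde S,\tilde D)=-\infty$, and $(\tilde S,\tilde D)$ is not contractible.*

**Proof.** Let $(S,D)$ be the pair of Theorem A, let $\sigma\colon\tilde S\to S$ be the blow-up of all nodes of $D$, and let $\tilde D$ be the strict transform of $D$, *without* the new exceptional curves. Adjacent curves of $D$ met transversally at one point, so they are now disjoint, and $\tilde D$ is smooth. The class $\tilde P=\sigma^*P$ is nef and orthogonal to the exceptional curves of $\sigma$, so $\tilde P\cdot K_{\tilde S}=P\cdot K_S$ and $\tilde P\cdot\tilde D=P\cdot D$. By (6.1), for $m\ge1$,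
$$\tilde P\cdot(mK_{\tilde S}+n\tilde D)=P\cdot(mK_S+nD)=-m\kappa<0,$$
and all these systems are empty. If a birational map contracted $\tilde D$, then its composition with $\sigma^{-1}$ would contract $D$, because $\sigma^{-1}$ takes the general point of each component of $D$ to the general point of its strict transform. This is impossible by Theorem A. $\square$

Thus in the Kumar–Murthy theorem irreducibility of $D$ cannot be dropped, even if one assumes that all adjoint systems $|mK+nD|$ with $m\ge1$ vanish.

**A second example.** Repeat Section 7 with $(n_1,n_2,n_3,n_4)=(8,2,2,4)$. Again there are $16$ blow-ups and $16$ curves in $D_0$, and $K_{S_0}^2=-7$. The chains are now as follows.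

* $G_{4,3},G_{4,2},G_{4,1},L_1,L_3,G_{2,1}$ with weights $[2,2,2,8,2,2]$. Here $x=(0;1,2,3,4,29,54;79)$, so $r=79$; the $(-8)$-curve has $x=4$, $y=3$, $e=\frac{72}{79}$.
* $G_{1,7},\dots,G_{1,1},L_2,L_4,G_{3,1}$ with weights $[2,2,2,2,2,2,2,2,4,2]$. Here $(y_0;y_1,\dots,y_{10};y_{11})=(47;42,37,32,27,22,17,12,7,2,1;0)$, so $r=47$; the $(-4)$-curve is $L_4$, with $x=9$, $y=2$, $e=\frac{36}{47}$; the end curve $G_{1,7}$ has $x=1$, $y=42$, $e=\frac4{47}$.

With $79\cdot47=3713$,
$$\kappa=-7+6\cdot\frac{72}{79}+2\cdot\frac{36}{47}=\frac{-25991+20304+5688}{3713}=\frac1{3713},\qquad P_0\cdot G_{1,8}=1-\frac{72}{79}-\frac4{47}=\frac{3713-3384-316}{3713}=\frac{13}{3713}>0 .$$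
As before, $G_{1,8}\equiv13P_0+\sum d_jE_j$ with all $d_j\le0$, so $P_0$ is nef. Moreover $\frac1{3713}<\frac4{79\cdot80}=\frac1{1580}<\frac4{47\cdot48}=\frac1{564}$ and $\frac1{3713}<\frac1{79}<\frac1{47}$. Blowing up nodes until $T\ge2r$ everywhere, as in Step 6 of Section 7, gives a pair to which Theorem B applies, so this is another counterexample. By the argument of the remark in Section 7, the singular surface behind it is a log del Pezzo surface of Picard number one with two cyclic quotient singularities and volume $\frac1{3713}$.
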